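# Zero Mean Dimension and Infinite Entropy for Finitely Generated Modules over Integral Group Rings

## The first guess: mean dimension zero forces finite entropy

Let $\Gamma$ be a discrete amenable group and $\mathcal M$ a left module over the integral group ring $\mathbb Z\Gamma$. The Pontryagin dual $\widehat{\mathcal M}$ is a compact group on which $\Gamma$ acts, and two numbers measure the size of this action. Mean dimension counts real parameters per group element. Entropy counts, on a logarithmic scale, distinguishable states per group element. If there is a positive density of real parameters, then entropy is infinite, since one real parameter already carries arbitrarily many states. The question, taken from Hanfeng Li and Bingbing Liang, "Mean Dimension, Mean Rank, and von Neumann–Lück Rank", arXiv:1307.5471 (2013), is about the converse.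

> Let $\mathcal M$ be finitely generated with $\operatorname{mdim}(\widehat{\mathcal M})=0$. Must the entropy $\mathrm h(\widehat{\mathcal M})$ be finite?

The natural first guess is *yes*: with finitely many generators and no real parameters per group element, only a finite alphabet seems to be left. Let us fix the definitions and test the guess.

**Definitions.** Write $\mathbb T=\mathbb R/\mathbb Z$. For a left $\mathbb Z\Gamma$-module $\mathcal M$, let $\widehat{\mathcal M}=\mathrm{Hom}(\mathcal M,\mathbb T)$ with the topology of pointwise convergence, a compact Hausdorff group. The group $\Gamma$ acts by $(s\chi)(a)=\chi(s^{-1}a)$. A *left Følner net* is a net $\{F\}$ of nonempty finite subsets of $\Gamma$ with $|KF\setminus F|/|F|\to0$ for every finite $K\subseteq\Gamma$.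

Let $\Gamma$ act continuously on a compact Hausdorff space $X$, and let $\mathcal U$ be a finite open cover of $X$. Put $\mathcal U^F=\bigvee_{s\in F}s^{-1}\mathcal U$. Let $N(\mathcal U)$ be the least cardinality of a subcover. Let $\mathrm{ord}(\mathcal U)=\max_x\sum_{U\in\mathcal U}1_U(x)-1$, and let $\mathcal D(\mathcal U)=\min_{\mathcal V}\mathrm{ord}(\mathcal V)$ over finite open covers $\mathcal V$ refining $\mathcal U$. Then
$$\operatorname{mdim}(X)=\sup_{\mathcal U}\lim_F\frac{\mathcal D(\mathcal U^F)}{|F|},\qquad \mathrm h(X)=\sup_{\mathcal U}\lim_F\frac{\log N(\mathcal U^F)}{|F|},$$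
with limits along a left Følner net; they exist and do not depend on the net.

A module is *finitely presented* if it is isomorphic to $\mathbb Z\Gamma^n/L$ with $L$ a finitely generated submodule. We use the following known fact, quoted with the problem.

$$\text{If }\mathcal M\text{ is finitely presented, then }\operatorname{mdim}(\widehat{\mathcal M})=0\iff\mathrm h(\widehat{\mathcal M})<+\infty.\tag{1}$$

Four routine facts will be used throughout.

**Fact (a), refinement.** If $\mathcal V$ refines $\mathcal U$, then $\mathcal V^F$ refines $\mathcal U^F$, so $\mathcal D(\mathcal U^F)\le\mathcal D(\mathcal V^F)$ and $N(\mathcal U^F)\le N(\mathcal V^F)$.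

**Fact (b), pull-back.** If a finite open cover $\mathcal V$ of $X$ is the preimage, under a continuous map $X\to Z$, of an open cover of a compact space $Z$ of covering dimension at most $d$, then $\mathcal D(\mathcal V)\le d$: refine on $Z$ to order at most $d$ and pull back. We recall that $\mathbb T^r\times(\text{finite set})$ has covering dimension $r$, and that covering dimension does not increase on passing to closed subsets.

**Fact (c), finitely many coordinates.** Let $\mathcal M$ be generated by a finite family $S$. The elements $ge$ ($g\in\Gamma$, $e\in S$) generate $\mathcal M$ as an abelian group, so $\chi\mapsto(\chi(ge))_{g,e}$ is a continuous injection of the compact space $\widehat{\mathcal M}$ into $\mathbb T^{\Gamma\times S}$, hence a homeomorphism onto its image. Open sets that depend on finitely many coordinates form a basis. By compactness, every finite open cover is refined by a finite open cover $\mathcal V$ whose members depend only on the values $\chi(ge)$, $g\in E$, $e\in S$, for one finite set $E\subseteq\Gamma$. Since $(s\chi)(ge)=\chi(s^{-1}ge)$, the members of $s^{-1}\mathcal V$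 depend only on coordinates $s^{-1}g$, $g\in E$, and those of $\mathcal V^F$ only on coordinates in $F^{-1}E$.

**Fact (d), quotients.** If $\mathcal M$ surjects onto $\mathcal C$, then $\widehat{\mathcal C}$ is a closed invariant subset of $\widehat{\mathcal M}$. If $Y\subseteq X$ is closed and invariant, then $\mathrm h(Y)\le\mathrm h(X)$. Indeed, extend each member of an open cover $\mathcal U$ of $Y$ to an open set of $X$ and add $X\setminus Y$, getting a cover $\tilde{\mathcal U}$. The nonempty traces on $Y$ of members of $\tilde{\mathcal U}^F$ are members of $\mathcal U^F$, so $N(\mathcal U^F)\le N(\tilde{\mathcal U}^F)$.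

When $\mathcal M$ has one generator $\bar1$, we identify $\chi$ with $x\in\mathbb T^\Gamma$, $x_t=\chi(t\bar 1)$; then $(sx)_t=x_{s^{-1}t}$.

**Test 1: finite groups.** Let $\Gamma$ be finite, perhaps trivial. The constant net $F=\Gamma$ is left Følner. A finitely generated $\mathcal M$ is a finitely generated abelian group $\mathbb Z^r\oplus A$ with $A$ finite, so $\widehat{\mathcal M}\cong\mathbb T^r\times\widehat A$ has dimension $r$. Since $\mathcal D(\mathcal U)\le\mathcal D(\mathcal U^\Gamma)\le r$, the supremum gives $\operatorname{mdim}(\widehat{\mathcal M})=r/|\Gamma|$. If this is $0$, then $\widehat{\mathcal M}$ is finite and $\mathrm h(\widehat{\mathcal M})\le\log|\mathcal M|/|\Gamma|<\infty$. The guess holds.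

**Test 2: $\Gamma=\mathbb Z$.** Here $\mathbb Z\Gamma=\mathbb Z[u,u^{-1}]$ is Noetherian, so finitely generated modules are finitely presented, and the guess holds by (1). For $\mathcal M=(\mathbb Z/N)\Gamma$ the dual is the full shift $(\frac1N\mathbb Z/\mathbb Z)^{\mathbb Z}$. Every open cover is refined by a clopen partition, so $\operatorname{mdim}=0$, and $\mathrm h=\log N$. For $\mathcal M=\mathbb Z\Gamma$ the dual is $\mathbb T^{\mathbb Z}$, which contains the full shift on $N$ symbols for every $N$, so its entropy is infinite.

**Test 3: torsion modules over any $\Gamma$.** For modules that are not finitely generated the guess fails. The module $\bigoplus_{n\ge2}(\mathbb Z/n\mathbb Z)\Gamma$ has a totally disconnected dual, hence mean dimension $0$, while its quotients $(\mathbb Z/n\mathbb Z)\Gamma$ force entropy at least $\log n$ for all $n$. One might try to pack this unbounded torsion into a finitely generated torsion module. That is impossible. If $\mathcal M$ is generated by $n$ elements, all killed by some $N\ge1$, then $N$ kills all their translates, so $N\mathcal M=0$. With $\mathcal V$ and $E$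 as in Fact (c), $\mathcal V^F$ depends only on the coordinates in $F^{-1}E$, each with values in $\frac1N\mathbb Z/\mathbb Z$. Hence $N(\mathcal V^F)\le N^{n|F^{-1}E|}$. As $|F^{-1}E|=|E^{-1}F|\le|F|+|E^{-1}F\setminus F|$, we get $\mathrm h(\widehat{\mathcal M})\le n\log N$. The guess holds again.

So a counterexample, if there is one, is neither finitely presented nor a torsion group.

## Approximating a left ideal by finitely generated ones

A sensible attempt to prove the guess for a cyclic module $\mathcal M=\mathbb Z\Gamma/J$ goes as follows. Write $J$ as the union of an increasing family of finitely generated left ideals $J_k$. Each $\mathbb Z\Gamma/J_k$ is finitely presented and surjects onto $\mathcal M$. *If some $\mathbb Z\Gamma/J_k$ already has mean dimension $0$*, then (1) and Fact (d) give $\mathrm h(\widehat{\mathcal M})\le\mathrm h(\widehat{\mathbb Z\Gamma/J_k})<\infty$.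

The attempt stops at the italicized clause. The mean dimensions of the approximations may tend to $0$ and never reach it. Here is a case. Let
$$\Gamma=\bigoplus_{i\ge1}\mathbb Z/2\mathbb Z,\qquad H_m=\text{the sum of the first }m\text{ summands},\qquad |H_m|=2^m,\qquad\Gamma=\bigcup_mH_m.$$
The sequence $(H_m)$ is left Følner: a finite $K$ lies in $H_m$ for large $m$, and then $KH_m\setminus H_m=\emptyset$. Let $J$ be the ideal generated by all $h-1$, $h\in\Gamma$, and let $J_k$ be the ideal generated by $h-1$, $h\in H_k$. Then
$$\widehat{\mathbb Z\Gamma/J_k}=\{x\in\mathbb T^\Gamma:\ x_{th}=x_t\ \text{ for all } t\in\Gamma,\ h\in H_k\}\cong\mathbb T^{\Gamma/H_k}.$$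
A cover depending on coordinates in $H_j$, $j\le m$, yields a cover $\mathcal V^{H_m}$ depending only on coordinates in $H_m$. For $m\ge k$ these range over a torus of dimension $2^{m-k}$, so $\operatorname{mdim}\le2^{-k}$. On the other hand, this dual contains, for every $N$, the subshift of points with values in $\frac1N\mathbb Z/\mathbb Z$. Partition the subshift by the value of $x_e$. The partition $\mathcal U^{H_m}$ records $x|_{H_m}$ and has $N^{2^{m-k}}$ nonempty parts, so the entropy is at least $2^{-k}\log N$. As $N$ is arbitrary, the entropy is infinite, and (1) shows $\operatorname{mdim}(\widehat{\mathbb Z\Gamma/J_k})>0$. The limit module $\mathbb Z\Gamma/J=\mathbb Z$ has dual $\mathbb T$ with trivial action, whose mean dimension is $0$ because $\mathcal D(\mathcal U^F)\le1$ for all $\mathcal U$ and $F$.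

This $J$ is not yet a counterexample: the trivial action on $\mathbb T$ has entropy $0$. But it contains a mechanism. At stage $k-1$ there are $2^{-(k-1)}$ circles per group element. If we *discretize* these circles to $\frac1{N_k}\mathbb Z/\mathbb Z$, they contribute entropy $2^{-(k-1)}\log N_k$, which is as large as we like if $N_k$ is large. Mean dimension only sees ranks, and it does not change if the relations of $J_k$ are imposed only *up to multiplication by an integer $N_k$*. So we replace $J=\sum_kJ_k$ by $\sum_kN_kJ_k$.

## A cyclic module over $\mathbb Z[\bigoplus\mathbb Z/2]$ with mean dimension $0$ and infinite entropy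

**Theorem 1.** Let $\Gamma=\bigoplus_{i\ge1}\mathbb Z/2\mathbb Z$. There is a cyclic $\mathbb Z\Gamma$-module $\mathcal M$ with $\operatorname{mdim}(\widehat{\mathcal M})=0$ and $\mathrm h(\widehat{\mathcal M})=+\infty$. So the answer to the question is no.

**Step 1: the module and its dual.** The aim is to impose $J_k$ only up to $N_k$. Put $N_k=2^{k2^k}$, so $N_1=4$, $N_2=2^8$, $N_3=2^{24}$, and $N_k\mid N_{k+1}$. Let $I$ be the left ideal generated by all $N_k(h-1)$ with $k\ge1$, $h\in H_k$, and let $\mathcal M=\mathbb Z\Gamma/I$. A character of $\mathbb Z\Gamma$ kills $I$ exactly when it kills all $tN_k(h-1)$, $t\in\Gamma$. Hence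
$$\widehat{\mathcal M}=\{x\in\mathbb T^\Gamma:\ N_k(x_{th}-x_t)=0\ \text{ for all }k\ge1,\ h\in H_k,\ t\in\Gamma\}.\tag{2}$$

**Step 2: the mean dimension is $0$.** We show that all coordinates in $H_m$ together carry only one real parameter. Let $\mathcal U$ be a finite open cover of $\widehat{\mathcal M}$. By Fact (c) it is refined by a finite open cover $\mathcal V$ depending only on the coordinates in some $H_j$. Let $m\ge\max(j,1)$. For $s\in H_m$ the members of $s^{-1}\mathcal V$ depend only on coordinates in $s^{-1}H_j\subseteq H_m$. So $\mathcal V^{H_m}$ is pulled back from an open cover of the image $\pi_m(\widehat{\mathcal M})\subseteq\mathbb T^{H_m}$. By (2) with $k=m$, $t=e$, this image is a closed subset of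
$$\{x\in\mathbb T^{H_m}:\ N_m(x_h-x_e)=0\ \text{ for all }h\in H_m\}\cong\mathbb T\times(\text{finite set}).$$
The isomorphism records $x_e$ and the differences $x_h-x_e\in\frac1{N_m}\mathbb Z/\mathbb Z$, $h\neq e$. Hence the image has covering dimension at most $1$, and Facts (a), (b) give $\mathcal D(\mathcal U^{H_m})\le\mathcal D(\mathcal V^{H_m})\le1$. Dividing by $|H_m|=2^m$ and letting $m\to\infty$ gives $\operatorname{mdim}(\widehat{\mathcal M})=0$.

**Step 3: the entropy is infinite.** We find inside $\widehat{\mathcal M}$ the discretized circles of stage $k-1$. For $k\ge1$ let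
$$Y_k=\{x\in(\tfrac1{N_k}\mathbb Z/\mathbb Z)^\Gamma:\ x_{th}=x_t\ \text{ for all }t\in\Gamma,\ h\in H_{k-1}\}.$$
This set is closed and invariant. It lies in $\widehat{\mathcal M}$. Indeed, take $j\ge1$ and $h\in H_j$. If $j\le k-1$, then $x_{th}-x_t=0$. If $j\ge k$, then $N_k\mid N_j$, so $N_j$ kills $\frac1{N_k}\mathbb Z/\mathbb Z$ and the condition in (2) holds.

Let $\mathcal U$ be the clopen partition of $Y_k$ by the value of $x_e$. Since $(sx)_e=x_{s^{-1}}$, the partition $\mathcal U^{H_m}$ records $x|_{H_m}$. For $m\ge k-1$ the set $H_m$ consists of $2^m/2^{k-1}$ cosets of $H_{k-1}$, on which $x$ takes arbitrary independent values in a set of size $N_k$. The least subcover of a partition is the set of its nonempty parts, so $N(\mathcal U^{H_m})=N_k^{|H_m|/|H_{k-1}|}$. With Fact (d),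
$$\mathrm h(\widehat{\mathcal M})\ge\mathrm h(Y_k)\ge\frac{\log N_k}{2^{k-1}}=\frac{k2^k\log2}{2^{k-1}}=2k\log2\qquad\text{for all }k\ge1.$$
Hence $\mathrm h(\widehat{\mathcal M})=+\infty$. $\blacksquare$

The rest of the lecture asks for which groups this happens. From now on $\Gamma$ is an arbitrary discrete amenable group.

**Definition.** $\Gamma$ has *property (E)* if every finitely generated $\mathbb Z\Gamma$-module $\mathcal M$ with $\operatorname{mdim}(\widehat{\mathcal M})=0$ has $\mathrm h(\widehat{\mathcal M})<\infty$.

Tests 1 and 2 show that finite groups and $\mathbb Z$ have (E), and Theorem 1 shows that $\bigoplus\mathbb Z/2\mathbb Z$ does not.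

## Mean dimension as an infimum of ranks

We said that mean dimension only sees ranks. This section makes that exact, in a form that needs no Følner sets: a single finite set $G$ can certify that the mean dimension is small.

**Definition.** Let $\mathcal M$ be generated by a finite family $S$. For finite $G\subseteq\Gamma$ let $\varphi_{\mathcal M}(G)=\varphi(G)$ be the rank of the abelian subgroup $\langle GS\rangle$ of $\mathcal M$ generated by all $ge$, $g\in G$, $e\in S$. For $\mathcal M=\mathbb Z\Gamma^n/L$ we take for $S$ the images of the standard basis. Writing $\mathbb ZG$ for the elements of $\mathbb Z\Gamma$ supported in $G$, we have $\langle GS\rangle=(\mathbb ZG)^n/(L\cap(\mathbb ZG)^n)$, so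
$$\varphi(G)=n|G|-\operatorname{rank}\bigl(L\cap(\mathbb ZG)^n\bigr).\tag{3}$$

For example, $\varphi_{\mathbb Z\Gamma}(G)=|G|$. For $\mathcal M=\mathbb Z\Gamma/I$ of Theorem 1, $\mathcal M\otimes\mathbb Q$ is $\mathbb Q\Gamma$ modulo the ideal generated by all $h-1$, that is, $\mathbb Q$, so $\varphi(G)=1$ for every nonempty $G$.

**Lemma 2.** If $\mathcal M$ is finitely generated, then
$$\operatorname{mdim}(\widehat{\mathcal M})=\lim_F\frac{\varphi(F^{-1})}{|F|}=\inf_G\frac{\varphi(G)}{|G|},$$
where $G$ ranges over the nonempty finite subsets of $\Gamma$.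

**Step 1: $\operatorname{mdim}(\widehat{\mathcal M})\le\liminf_F\varphi(F^{-1})/|F|$.** We pull covers back from a compact group of dimension $\varphi(F^{-1}E)$. Given a finite open cover $\mathcal U$, take $\mathcal V$ and $E$ from Fact (c). The values $\chi(ge)$, $g\in F^{-1}E$, $e\in S$, determine and are determined by the restriction of $\chi$ to $\langle F^{-1}ES\rangle$, and every character of this subgroup extends to $\mathcal M$ because $\mathbb T$ is divisible. So $\mathcal V^F$ is pulled back from an open cover of the dual of the finitely generated abelian group $\langle F^{-1}ES\rangle$. This dual is a finite disjoint union of tori of dimension $\varphi(F^{-1}E)$. By Fact (b),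
$$\mathcal D(\mathcal V^F)\le\varphi(F^{-1}E)\le\varphi(F^{-1})+|S|\,|F^{-1}E\setminus F^{-1}|=\varphi(F^{-1})+|S|\,|E^{-1}F\setminus F|.$$
The second inequality holds because each element of $F^{-1}E\setminus F^{-1}$ adds at most $|S|$ generators, and the equality comes from inverting the set. Divide by $|F|$ and use the Følner condition.

**Step 2: $\operatorname{mdim}(\widehat{\mathcal M})\ge\limsup_F\varphi(F^{-1})/|F|$.** We place a cube of dimension $\varphi(F^{-1})$ in $\widehat{\mathcal M}$. We recall Lebesgue's covering theorem: if a finite open cover of a cube $[0,\frac12]^r$ has no member meeting two opposite faces, then some point lies in at least $r+1$ members. Let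
$$\mathcal U=\bigvee_{e\in S}\bigl\{\{\chi:\chi(e)\ne0\},\ \{\chi:\chi(e)\ne\tfrac12\}\bigr\}.$$
Put $r=\varphi(F^{-1})$. Choose $r$ elements $B\subseteq F^{-1}S$ whose images in $\mathcal M\otimes\mathbb Q$ are linearly independent, and extend these to a $\mathbb Q$-basis of $\mathcal M\otimes\mathbb Q$. For $y\in[0,\frac12]^B$ let $\sigma(y)\in\widehat{\mathcal M}$ be the composition
$$\mathcal M\longrightarrow\mathcal M\otimes\mathbb Q\longrightarrow\mathbb R\longrightarrow\mathbb T,$$
where the middle map is the $\mathbb Q$-linear functional with value $y_b$ at $b\in B$ and $0$ at the other basis vectors. For fixed $a\in\mathcal M$, $\sigma(y)(a)$ is a finite sum $\sum_bq_by_b$ mod $1$ with $q_b\in\mathbb Q$ depending on $a$. Hence $\sigma$ is continuous, and $\sigma(y)(b)=y_b$ mod $1$.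

Each $b\in B$ has the form $s^{-1}e$ with $s\in F$, $e\in S$, and $(s\chi)(e)=\chi(b)$. So every member of $\mathcal U^F$ lies in $\{\chi(b)\neq0\}$ or in $\{\chi(b)\ne\frac12\}$. If $\mathcal W$ is a finite open cover refining $\mathcal U^F$, then no member of $\sigma^{-1}\mathcal W$ meets both faces $y_b=0$ and $y_b=\frac12$, for any $b$. By Lebesgue's theorem some point of the cube lies in at least $r+1$ members, so $\mathrm{ord}(\mathcal W)\ge r$. Hence $\mathcal D(\mathcal U^F)\ge\varphi(F^{-1})$ for every $F$, and the claim follows. Together with Step 1, the limit exists and equals $\operatorname{mdim}(\widehat{\mathcal M})$.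

**Step 3: the limit is the infimum.** The function $\varphi$ is monotone, with $\varphi(\emptyset)=0$. It is left invariant, because $s\in\Gamma$ acts on $\mathcal M$ by group automorphisms. It is submodular, $\varphi(A\cup B)+\varphi(A\cap B)\le\varphi(A)+\varphi(B)$, because $\langle(A\cap B)S\rangle\subseteq\langle AS\rangle\cap\langle BS\rangle$ and ranks satisfy $\operatorname{rank}(P+Q)+\operatorname{rank}(P\cap Q)=\operatorname{rank}P+\operatorname{rank}Q$.

Fix a nonempty finite $G$. Let $F'=\{g_1,\dots,g_l\}$ be finite, and set $\delta_i=\varphi(\{g_1,\dots,g_i\})-\varphi(\{g_1,\dots,g_{i-1}\})$. For $C\subseteq F'$ and $g_i\in C$, apply submodularity to $C\cap\{g_1,\dots,g_i\}$ and $\{g_1,\dots,g_{i-1}\}$. Their union is $\{g_1,\dots,g_i\}$ and their intersection is $C\cap\{g_1,\dots,g_{i-1}\}$, so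
$$\varphi(C\cap\{g_1,\dots,g_i\})-\varphi(C\cap\{g_1,\dots,g_{i-1}\})\ge\delta_i.$$
Summing over the $i$ with $g_i\in C$ gives $\varphi(C)\ge\sum_{g_i\in C}\delta_i$. Use this with $C=sG\cap F'$. Now $g_i\in sG$ if and only if $s\in g_iG^{-1}$. So each $g_i$ lies in $sG$ for exactly $|G|$ values of $s$, all in $F'G^{-1}$. Since $\sum_i\delta_i=\varphi(F')$,
$$|G|\,\varphi(F')=\sum_{s\in F'G^{-1}}\ \sum_{g_i\in sG}\delta_i\le\sum_{s\in F'G^{-1}}\varphi(sG\cap F')\le|F'G^{-1}|\,\varphi(G),$$
where the last step uses monotonicity and left invariance. Take $F'=F^{-1}$. Then $|F^{-1}G^{-1}|=|GF|\le|F|+|GF\setminus F|$, and dividing by $|G||F|$ gives $\lim_F\varphi(F^{-1})/|F|\le\varphi(G)/|G|$. As $G$ was arbitrary, the limit is at most the infimum. It is at least the infimum because $|F^{-1}|=|F|$. $\square$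

In the example of the second section, $\varphi_{\mathbb Z\Gamma/J_k}(H_m)=2^{m-k}$ for $m\ge k$, so the mean dimension there is exactly $2^{-k}$.

## Disjoint translates, and right annihilators of finitely presented modules

Theorem 1 used cosets of $H_{k-1}$ to produce independent values. In a general group, the cosets are replaced by disjoint translates of the support of an element $a\in\mathbb Z\Gamma$. We write $a=\sum_ta(t)t$.

**Lemma 3.** Let $0\ne a\in\mathbb Z\Gamma$, $E=\mathrm{supp}(a)$, and let $\alpha$ be a nonzero coefficient of $a$.

1. $\operatorname{rank}(\mathbb ZG\,a)\ge|G|/|E|^2$ for every finite $G\subseteq\Gamma$.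
2. For $N\ge1$, let $\bar a$ be the image of $a$ in $(\mathbb Z/N)\Gamma$ and $\mathcal C=(\mathbb Z/N)\Gamma\,\bar a$. Then $\mathrm h(\widehat{\mathcal C})\ge|E|^{-2}\log(N/|\alpha|)$.

**Step 1: many disjoint translates.** Let $G'\subseteq G$ be maximal such that the sets $sE$, $s\in G'$, are pairwise disjoint. By maximality, for each $g\in G$ the set $gE$ meets some $sE$, $s\in G'$, so $g\in sEE^{-1}$. Thus $G\subseteq G'EE^{-1}$, and $|G'|\ge|G|/|E|^2$. The elements $sa$, $s\in G'$, are nonzero with disjoint supports $sE$, hence linearly independent. This proves part 1.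

**Step 2: counting $\langle G\bar a\rangle$.** Write $\alpha=a(t_0)$, and let $c_s\in\mathbb Z/N$ for $s\in G'$. Since the translates are disjoint, the coefficient of $\sum_{s\in G'}c_ss\bar a$ at $st_0$ is $c_s\alpha$ mod $N$. It takes $N/\gcd(N,\alpha)$ values, independently for each $s\in G'$. As $N/\gcd(N,\alpha)\ge1$ and $N/\gcd(N,\alpha)\ge N/|\alpha|$,
$$|\langle G\bar a\rangle|\ge\Bigl(\frac N{\gcd(N,\alpha)}\Bigr)^{|G'|}\ge\Bigl(\frac N{\gcd(N,\alpha)}\Bigr)^{|G|/|E|^2}\ge\Bigl(\frac N{|\alpha|}\Bigr)^{|G|/|E|^2}.$$

**Step 3: from counting to entropy.** Let $\mathcal U$ be the clopen partition of $\widehat{\mathcal C}$ by the value $\chi(\bar a)\in\frac1N\mathbb Z/\mathbb Z$. Then $\mathcal U^F$ records $\chi(s^{-1}\bar a)$, $s\in F$, that is, the restriction of $\chi$ to the finite group $\langle F^{-1}\bar a\rangle$. All characters of this subgroup extend to $\mathcal C$, and a finite abelian group has as many characters as elements. So $N(\mathcal U^F)=|\langle F^{-1}\bar a\rangle|$. Apply Step 2 with $G=F^{-1}$, take logarithms and divide by $|F|$. $\square$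

The next lemma says exactly when a *finitely presented* module has mean dimension $0$. Elements of $\mathbb Z\Gamma^n$ are used as row vectors, and they are multiplied on the right by columns: $fa=\sum_jf_ja_j$. A column $a$ is a *common right annihilator* of a set $S$ of rows if $fa=0$ for all $f\in S$. For instance, if $K$ is a finite subgroup, then $s_K=\sum_{h\in K}h$ is a nonzero common right annihilator of $\{h-1:h\in K\}$. If $u$ has infinite order, then $\{u-1\}$ has none: $ua=a$ makes the finite support of $a$ invariant under $u$, hence empty.

**Lemma 4.** Let $n\ge1$ and let $L\subseteq\mathbb Z\Gamma^n$ be generated as a left submodule by $f_1,\dots,f_m$. Then $\operatorname{mdim}(\widehat{\mathbb Z\Gamma^n/L})=0$ if and only if no nonzero column $a\in\mathbb Z\Gamma^n$ satisfies $f_ia=0$ for all $i$.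

**Step 1: an annihilator forces positive mean dimension.** Let $a\ne0$ be such a column, with $a_j\ne0$. The homomorphism $x\mapsto xa$ from $\mathbb Z\Gamma^n$ to $\mathbb Z\Gamma$ kills $L$, and it maps $(\mathbb ZG)^n$ onto a group that contains $\mathbb ZG\,a_j$. So $\varphi(G)\ge\operatorname{rank}(\mathbb ZG\,a_j)\ge|G|/|\mathrm{supp}(a_j)|^2$ by Lemma 3, and Lemma 2 gives $\operatorname{mdim}\ge|\mathrm{supp}(a_j)|^{-2}>0$.

**Step 2: without annihilators, $L$ has almost full rank on $F^{-1}$.** Suppose there is no such $a$ over $\mathbb Z$. Clearing denominators, there is none over $\mathbb Q$. Let $E\ni e$ be a finite set (with $e$ the identity of $\Gamma$) that contains all $\mathrm{supp}(f_{ij})$. For finite nonempty $F$ the map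
$$(\mathbb QF)^n\to(\mathbb Q\,EF)^m,\qquad a\mapsto(f_ia)_i,$$
is injective, so its matrix has rank $n|F|$. Since $(f_ia)(g)=\sum_j\sum_{h\in F}f_{ij}(gh^{-1})a_j(h)$, the row with index $(i,g)$, $g\in EF$, is $(j,h)\mapsto f_{ij}(gh^{-1})=(g^{-1}f_{ij})(h^{-1})$. After the re-indexing $h\mapsto h^{-1}$ of the columns of the matrix, this row is the restriction to $F^{-1}$ of the element $g^{-1}f_i\in L$.

Nothing is lost in the restriction if $g$ lies in $R=\{g\in EF:E^{-1}g\subseteq F\}$: then $\mathrm{supp}(g^{-1}f_{ij})\subseteq g^{-1}E=(E^{-1}g)^{-1}\subseteq F^{-1}$, so the row is an element of $L\cap(\mathbb ZF^{-1})^n$. The other rows are few. Indeed $EF\setminus R=\bigcup_{u\in E}(EF\setminus uF)$. Because $uF\subseteq EF$ and $F\subseteq EF$, we have $|EF\setminus uF|=|EF|-|F|=|EF\setminus F|$. So at most $m|E|\,|EF\setminus F|$ rows have $g\notin R$, and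
$$\operatorname{rank}\bigl(L\cap(\mathbb ZF^{-1})^n\bigr)\ge n|F|-m|E|\,|EF\setminus F|.$$
By (3), $\varphi(F^{-1})\le m|E|\,|EF\setminus F|$. Dividing by $|F|$ along a left Følner net gives $\operatorname{mdim}=0$, by Lemma 2. $\square$

## The annihilator criterion for property (E)

**Theorem 5.** The following are equivalent.

1. $\Gamma$ has (E).
2. Every finitely generated $\mathcal M$ with $\operatorname{mdim}(\widehat{\mathcal M})=0$ is a quotient of a finitely presented $\mathcal M_0$ with $\operatorname{mdim}(\widehat{\mathcal M_0})=0$.
3. Every left ideal $J$ of $\mathbb Z\Gamma$ with $\operatorname{mdim}(\widehat{\mathbb Z\Gamma/J})=0$ contains a finite set $S$ with no nonzero common right annihilator: if $a\in\mathbb Z\Gamma$ and $Sa=0$, then $a=0$.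

If these fail, there is a cyclic module $\mathcal M$ with $\operatorname{mdim}(\widehat{\mathcal M})=0$ and $\mathrm h(\widehat{\mathcal M})=\infty$.

Condition 2 says that the approximation attempt of the second section succeeds. The theorem says that when it fails, the discretization of Theorem 1 applies.

**Step 1: (2) implies (1).** This is the approximation argument itself. By (1), displayed in the first section, $\mathrm h(\widehat{\mathcal M_0})<\infty$, and $\mathrm h(\widehat{\mathcal M})\le\mathrm h(\widehat{\mathcal M_0})$ by Fact (d).

**Step 2: (3) implies (2).** The purpose is to go from ideals to submodules of $\mathbb Z\Gamma^n$. We show by induction on $n\ge1$: every submodule $J\subseteq\mathbb Z\Gamma^n$ with $\operatorname{mdim}(\widehat{\mathbb Z\Gamma^n/J})=0$ contains a finite set $S$ with no nonzero common right annihilator column. This suffices. If $\mathcal M=\mathbb Z\Gamma^n/J$ and $L$ is the submodule generated by $S$, then $\mathcal M_0=\mathbb Z\Gamma^n/L$ is finitely presented, surjects onto $\mathcal M$, and has mean dimension $0$ by Lemma 4.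

The case $n=1$ is condition 3. Let $n\ge2$. Put $J_1=\{g\in\mathbb Z\Gamma:(g,0,\dots,0)\in J\}$, and let $J'\subseteq\mathbb Z\Gamma^{n-1}$ be the projection of $J$ to the last $n-1$ coordinates. The module $\mathbb Z\Gamma/J_1$ is the submodule of $\mathbb Z\Gamma^n/J$ generated by the image of the first basis vector, so $\varphi_{\mathbb Z\Gamma/J_1}\le\varphi_{\mathbb Z\Gamma^n/J}$. The module $\mathbb Z\Gamma^{n-1}/J'$ is the quotient of $\mathbb Z\Gamma^n/J$ by that submodule, so $\varphi_{\mathbb Z\Gamma^{n-1}/J'}\le\varphi_{\mathbb Z\Gamma^n/J}$. By Lemma 2 both have mean dimension $0$. By condition 3 and the induction hypothesis there are finite sets $S_1\subseteq J_1$ and $S'\subseteq J'$ without nonzero common right annihilators. For each $f'\in S'$ choose $g_{f'}\in\mathbb Z\Gamma$ with $(g_{f'},f')\in J$, and let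
$$S=\{(s,0):s\in S_1\}\cup\{(g_{f'},f'):f'\in S'\}\subseteq J.$$
If the column with entries $a_1$ and $a'$ is annihilated by $S$, then $S_1a_1=0$, so $a_1=0$. Then $f'a'=g_{f'}a_1+f'a'=0$ for all $f'\in S'$, so $a'=0$.

**Step 3: (1) implies (3), the construction.** We argue by contraposition and build a cyclic counterexample. Suppose $\operatorname{mdim}(\widehat{\mathbb Z\Gamma/J})=0$ and every finite subset of $J$ has a nonzero common right annihilator. By Lemma 2 choose nonempty finite sets $G_k$, $k\ge1$, with
$$\varphi_{\mathbb Z\Gamma/J}(G_k)\le|G_k|/k.$$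
Each $\mathbb ZG_k\cap J$ is a finitely generated abelian group. Adding its generators one $k$ at a time, we get finitely generated left ideals $J_1\subseteq J_2\subseteq\cdots\subseteq J$ with $J_k\supseteq\mathbb ZG_k\cap J$. A finite generating set of $J_k$ has a nonzero common right annihilator $a_k$, so $J_ka_k=0$. Let $E_k=\mathrm{supp}(a_k)$ and let $\alpha_k$ be a nonzero coefficient of $a_k$. Put $N_1=1$, and choose inductively
$$N_{k+1}\ \text{ a multiple of }N_k\text{ with }\ N_{k+1}\ge|\alpha_k|e^{k|E_k|^2}.$$
Finally let
$$J_\infty=\sum_{k\ge1}N_kJ_k,\qquad\mathcal M=\mathbb Z\Gamma/J_\infty.$$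

**Step 4: $\mathcal M$ has mean dimension $0$.** The integers $N_k$ do not affect ranks. Since $J\cap\mathbb ZG_k\subseteq J_k$, we have $J_\infty\cap\mathbb ZG_k\supseteq N_k(J\cap\mathbb ZG_k)$, which has the same rank as $J\cap\mathbb ZG_k$. By (3), displayed before Lemma 2,
$$\varphi_{\mathcal M}(G_k)\le|G_k|-\operatorname{rank}(J\cap\mathbb ZG_k)=\varphi_{\mathbb Z\Gamma/J}(G_k)\le|G_k|/k.$$
Lemma 2 gives $\operatorname{mdim}(\widehat{\mathcal M})\le1/k$ for all $k$. Here it matters that the mean dimension is an infimum: we know about $\mathcal M$ only on the particular sets $G_k$.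

**Step 5: $\mathcal M$ has infinite entropy.** We find the discretized quotients. The left module map $\mathbb Z\Gamma\to(\mathbb Z/N_{k+1})\Gamma$, $x\mapsto xa_k$ mod $N_{k+1}$, kills $N_jJ_j$ for every $j$. For $j\le k$, $J_ja_k\subseteq J_ka_k=0$. For $j\ge k+1$, $N_{k+1}\mid N_j$. So $\mathcal M$ surjects onto $\mathcal C_k=(\mathbb Z/N_{k+1})\Gamma\,\bar a_k$, and by Fact (d) and Lemma 3,
$$\mathrm h(\widehat{\mathcal M})\ge\mathrm h(\widehat{\mathcal C_k})\ge|E_k|^{-2}\log(N_{k+1}/|\alpha_k|)\ge k\qquad\text{for all }k.$$
Hence $\mathrm h(\widehat{\mathcal M})=\infty$, so $\Gamma$ does not have (E). The module $\mathcal M$ is cyclic, which proves the last statement as well. $\blacksquare$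

In Theorem 1 the ideal $J$ was generated by all $h-1$, $J_k$ by $h-1$ with $h\in H_k$, and $a_k=s_{H_k}$ is a common right annihilator of $J_k$. There the translates of $\mathrm{supp}(a_k)=H_k$ are cosets, so smaller $N_k$ were enough.

## Finite subgroups of unbounded order

**Theorem 6.** If $\Gamma$ has finite subgroups of arbitrarily large order, then (E) fails, with a cyclic counterexample.

The finite subgroups need not be nested or commute with each other. The proof multiplies the elements $s_K$ to force the annihilated ideals to increase.

**Step 1: an ideal whose finite subsets all have annihilators.** Choose finite subgroups $K_k$ with $|K_k|\ge k$, and put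
$$a_k=s_{K_1}s_{K_2}\cdots s_{K_k},\qquad A_k=\{x\in\mathbb Z\Gamma:xa_k=0\}.$$
The sum of the coefficients (the augmentation) is multiplicative, and it takes the value $\prod_{i\le k}|K_i|\ne0$ at $a_k$, so $a_k\ne0$. Since $a_{k+1}=a_ks_{K_{k+1}}$, the left ideals satisfy $A_1\subseteq A_2\subseteq\cdots$. Let $J=\bigcup_kA_k$. A finite subset of $J$ lies in some $A_k$, so $a_k\ne0$ is a common right annihilator of it.

**Step 2: $\operatorname{mdim}(\widehat{\mathbb Z\Gamma/J})=0$.** We bound ranks by counting cosets. Fix $k$, put $K=K_k$, and write $a_k=bs_K$ with $E'=\mathrm{supp}(b)$. Since $A_k\subseteq J$ and $\mathbb Z\Gamma/A_k\cong\mathbb Z\Gamma a_k$,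
$$\varphi_{\mathbb Z\Gamma/J}(F^{-1})\le\varphi_{\mathbb Z\Gamma/A_k}(F^{-1})=\operatorname{rank}(\mathbb ZF^{-1}a_k).$$
The group $\mathbb ZF^{-1}a_k$ lies in the span of the elements $gs_K$, $g\in F^{-1}E'$, and $gs_K$ depends only on the coset $gK$. So the rank is at most the number of these cosets,
$$\frac{|F^{-1}E'K|}{|K|}=\frac{|KE'^{-1}F|}{|K|}\le\frac{|F|+|KE'^{-1}F\setminus F|}{|K|}.$$
The equality comes from inverting the set, with $K^{-1}=K$. Dividing by $|F|$ and passing to the limit, Lemma 2 gives $\operatorname{mdim}(\widehat{\mathbb Z\Gamma/J})\le1/|K_k|\le1/k$. Since $k$ was arbitrary, the mean dimension is $0$.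

**Step 3: conclusion.** Condition 3 of Theorem 5 fails for $J$, so (E) fails, with a cyclic counterexample. $\blacksquare$

## Zero divisors, a gap for kernel dimensions, and elementary amenable groups

For positive results we verify condition 3 of Theorem 5. One of them uses von Neumann dimension.

**Definition.** Let $\Gamma$ act on $\ell^2\Gamma$ by left translations, $g\delta_t=\delta_{gt}$. For a closed left-invariant subspace $V\subseteq\ell^2\Gamma$ with orthogonal projection $p$, its *von Neumann dimension* is $\dim V=\langle p\delta_e,\delta_e\rangle\in[0,1]$. For $a\in\mathbb Z\Gamma$ let $r_a:\ell^2\Gamma\to\ell^2\Gamma$, $x\mapsto xa$. It is bounded and commutes with left translations, so $\ker r_a$ has a dimension.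

For example, let $a=s_K$ with $K$ a finite subgroup. Since $s_K^2=|K|s_K$, right multiplication by $s_K/|K|$ is an idempotent. It is self-adjoint because $K=K^{-1}$, and its kernel is $\ker r_a$. So $\dim\ker r_a=1-\langle s_K/|K|,\delta_e\rangle=1-1/|K|$. If $\Gamma$ has finite subgroups of unbounded order, these numbers approach $1$.

**Theorem 7.** (E) holds if $\mathbb Z\Gamma$ has no zero divisors. It also holds if there is $c>0$ with $\dim\ker r_a\le1-c$ for all $0\ne a\in\mathbb Z\Gamma$.

In each case let $J$ be a left ideal with $\operatorname{mdim}(\widehat{\mathbb Z\Gamma/J})=0$. We look for a finite $S\subseteq J$ as in condition 3.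

**Step 1: no zero divisors.** If $J=0$, then $\varphi_{\mathbb Z\Gamma}(G)=|G|$ and Lemma 2 would give mean dimension $1$. So there is $0\ne f\in J$, and $fa=0$ forces $a=0$. Take $S=\{f\}$.

**Step 2: kernel dimension controls rank on every finite set.** The purpose is to replace the weak bound $|G|/|E|^2$ of Lemma 3 by a bound that is uniform in $a$. We claim that for $0\neq a\in\mathbb Z\Gamma$ and every finite $G$,
$$\operatorname{rank}(\mathbb ZG\,a)\ge|G|\,(1-\dim\ker r_a).\tag{4}$$
Let $p$ be the orthogonal projection onto $\ker r_a$. It commutes with left translations, so $\langle p\delta_g,\delta_g\rangle=\langle p\delta_e,\delta_e\rangle=\dim\ker r_a$ for all $g$. Let $W=\{x\in\mathbb CG:xa=0\}$, with orthogonal projection $p_W$. Since $W\subseteq\ker r_a$, we have $p_W\le p$. Since $W\subseteq\mathbb CG$, the trace of $p_W$ can be computed on the vectors $\delta_g$, $g\in G$: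
$$\dim_{\mathbb C}W=\sum_{g\in G}\langle p_W\delta_g,\delta_g\rangle\le\sum_{g\in G}\langle p\delta_g,\delta_g\rangle=|G|\dim\ker r_a.$$
The map $x\mapsto xa$ on $\mathbb ZG$ is given by an integer matrix, whose rank is the same over $\mathbb Z$ and over $\mathbb C$. So $\operatorname{rank}(\mathbb ZG\,a)=|G|-\dim_{\mathbb C}W$, and (4) follows.

**Step 3: the gap condition.** By Lemma 2 choose a nonempty finite $G$ with $\varphi_{\mathbb Z\Gamma/J}(G)<c|G|$, and let $S$ be a finite generating set of the abelian group $\mathbb ZG\cap J$. Suppose $Sa=0$ with $a\ne0$. Then $x\mapsto xa$ on $\mathbb ZG$ factors through $\mathbb ZG/(\mathbb ZG\cap J)$, which has rank $\varphi_{\mathbb Z\Gamma/J}(G)$. So $\operatorname{rank}(\mathbb ZG\,a)<c|G|$. But (4) and the hypothesis give $\operatorname{rank}(\mathbb ZG\,a)\ge c|G|$, a contradiction. Hence $S$ has no nonzero common right annihilator. In both cases condition 3 holds, and Theorem 5 gives (E). $\blacksquare$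

We recall that the elementary amenable groups form the smallest class that contains all finite and all abelian groups and is closed under subgroups, quotients, extensions and directed unions.

**Corollary 8.** An elementary amenable group has (E) if and only if the orders of its finite subgroups are bounded.

**Step 1: unbounded orders.** (E) fails by Theorem 6.

**Step 2: bounded orders.** We verify the gap condition of Theorem 7. Let $\ell$ be the least common multiple of the orders of the finite subgroups. By Linnell's theorem (P. Linnell, *Division rings and group von Neumann algebras*, Forum Math. 5 (1993); see W. Lück, *$L^2$-Invariants*, Theorem 10.19), the strong Atiyah conjecture holds over $\mathbb C$ for elementary amenable groups with bounded orders of finite subgroups. In particular, $\dim\ker r_a\in\frac1\ell\mathbb Z$ for $a\in\mathbb Z\Gamma$.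

If $\Gamma$ is uncountable, we apply this to the countable subgroup $\Gamma_0$ generated by $\mathrm{supp}(a)$. It is elementary amenable, and the orders of its finite subgroups divide $\ell$. The dimension of the kernel does not change: $\ell^2\Gamma$ is the orthogonal sum of the spaces $\ell^2(t\Gamma_0)$ over the left cosets, $r_a$ preserves each summand, and so $p\delta_e$ is computed inside $\ell^2\Gamma_0$.

Now let $a\ne0$. Then $r_a\delta_e=a\neq0$, so $p\ne1$. If $\dim\ker r_a$ were $1$, then $\|(1-p)\delta_e\|^2=\langle(1-p)\delta_e,\delta_e\rangle=0$. By left translation, $(1-p)\delta_g=0$ for all $g$, so $p=1$, a contradiction. Hence $\dim\ker r_a<1$, and being in $\frac1\ell\mathbb Z$ it is at most $1-\frac1\ell$. Theorem 7 applies with $c=1/\ell$. $\blacksquare$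

For an amenable group that is not elementary amenable and whose finite subgroups have bounded order, Theorem 7 shows that (E) follows from a gap below $1$ for the numbers $\dim\ker r_a$, $0\ne a\in\mathbb Z\Gamma$. Such a gap would follow from the strong Atiyah conjecture for $\Gamma$. It is not claimed here unconditionally.
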